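\title{An introenumerable enumeration degree that is not uniformly introenumerable}

\begin{abstract}
An infinite set $X\subseteq\omega$ is introenumerable if every infinite subset of $X$ enumerates $X$, and uniformly introenumerable if one enumeration operator does this for all infinite subsets. We construct an introenumerable set whose enumeration degree contains no uniformly introenumerable set. The set can be chosen $\Delta^0_3$, no such set is $\Sigma^0_2$, and there are $2^{\aleph_0}$ such degrees. The construction uses a partial order of finite conditions. It colors $X$ with infinitely many hidden colors, and it defeats a candidate for uniformity by growing inside $X$ a subset of one color that looks like a version of $X$ with one element missing.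
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a computable bijection $\langle\cdot,\cdot\rangle\colon\omega^2\to\omega$ and a computable listing $\{D_y\}_{y\in\omega}$ of all finite subsets of $\omega$. For $W,B\subseteq\omega$ put
\[
W(B)=\{x:(\exists y)\ \langle x,y\rangle\in W\text{ and }D_y\subseteq B\}.
\]
The map $B\mapsto W(B)$ is the \emph{operator} given by $W$. It is an \emph{enumeration operator} if it is given by some computably enumerable (c.e.) set $W$. A set $A$ is \emph{enumeration reducible} to $B$, written $A\le_e B$, if $A=\Phi(B)$ for some enumeration operator $\Phi$; we also say that $B$ \emph{enumerates} $A$. The classes of the equivalence $\equiv_e$ induced by $\le_e$ are the \emph{enumeration degrees}, or \emph{e-degrees}. An enumeration operator lists $x$ as soon as it has seen that a suitable finite set lies inside $B$. It never learns that a number is outside $B$, so $\le_e$ compares the positive information in sets.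

\begin{definition}\label{def:intro}
An infinite set $X\subseteq\omega$ is \emph{introenumerable} if for every infinite $Y\subseteq X$ there is an enumeration operator $\Gamma$ with $\Gamma(Y)=X$. It is \emph{uniformly introenumerable} if there is one enumeration operator $\Gamma$ with $\Gamma(Y)=X$ for every infinite $Y\subseteq X$. A set \emph{has (uniformly) introenumerable e-degree} if its e-degree contains a (uniformly) introenumerable set.
\end{definition}

Both notions measure redundancy: the positive information in $X$ survives in every infinite part of $X$. In the uniform notion one method of decoding serves all parts. An infinite c.e.\ set $X$ is uniformly introenumerable through the operator with constant value $X$. For a richer example let $B\subseteq\omega$ be arbitrary, let $B{\upharpoonright}n$ be the binary string of length $n$ that begins the characteristic function of $B$, coded as a number, and let $S_B=\{B{\upharpoonright}n:n\in\omega\}$. The operator that lists all initial segments of the strings it sees sends every infinite subset of $S_B$ to $S_B$. Moreover $S_B\equiv_e B\oplus\overline B$, where $\overline B$ is the complement of $B$ and $B\oplus C=\{2n:n\in B\}\cup\{2n+1:n\in C\}$,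 because a string lies in $S_B$ exactly when its ones are confirmed by $B$ and its zeros by $\overline B$. So every set $B\oplus\overline B$ has uniformly introenumerable e-degree.

Every uniformly introenumerable set is introenumerable. For degrees the converse has a real chance: even when an introenumerable set $X$ needs many operators, some recoding $Z\equiv_e X$ might need only one. Li \cite{Li} poses the problem as follows: ``It is still unknown whether there is a set of introenumerable e-degree that does not have uniformly introenumerable e-degree.'' We show that such a set exists.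

\begin{theorem}\label{thm:main}
There is an introenumerable set $X$ whose e-degree contains no uniformly introenumerable set.
\end{theorem}

We call a set $X$ as in Theorem~\ref{thm:main} an \emph{example}. The construction does not use that the operators to be defeated are given by c.e.\ sets, only that there are countably many of them, and we prove the following more general statement.

\begin{theorem}\label{thm:ops}
Let $\mathcal O$ be a countable set of operators. There is an introenumerable set $X$ such that for no $\Psi,\Lambda\in\mathcal O$ is it the case that $\Psi(X)$ is infinite and $\Lambda(Y)=X$ for every infinite $Y\subseteq\Psi(X)$.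
\end{theorem}

When $\Psi(X)$ is infinite and $\Lambda(Y)=X$ for every infinite $Y\subseteq\Psi(X)$, we say that the pair $(\Psi,\Lambda)$ \emph{recovers} $X$. Some restriction on $\mathcal O$ is needed: for every infinite $X$, the identity and the operator with constant value $X$ recover $X$.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Let $X$ be as in Theorem~\ref{thm:ops} for the set $\mathcal O$ of all enumeration operators. Then $X$ is an example, and there are no infinite $Z\le_e X$ and finite list of enumeration operators $\Lambda_1,\dots,\Lambda_k$ such that each infinite $Y\subseteq Z$ satisfies $\Lambda_l(Y)=X$ for some $l$.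
\item[(2)] There is an example $X\le_T\emptyset''$, that is, a $\Delta^0_3$ example. Every $\Sigma^0_2$ set has uniformly introenumerable e-degree, so no example is $\Sigma^0_2$, and in particular none is $\Delta^0_2$.
\item[(3)] For every $B\subseteq\omega$ there is an example $X\ge_e B\oplus\overline B$. Hence there are $2^{\aleph_0}$ e-degrees of examples.
\end{enumerate}
\end{theorem}

Section~\ref{sec:free} reduces Theorem~\ref{thm:main} to Theorem~\ref{thm:ops} and collects three situations in which uniformity is automatic; they show what an example must avoid. Section~\ref{sec:plan} describes the plan, Sections~\ref{sec:cond}--\ref{sec:constr} prove Theorem~\ref{thm:ops}, and Section~\ref{sec:more} finishes the proof of Theorem~\ref{thm:more}.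

\section{Where uniformity comes for free}\label{sec:free}

\subsection*{Operators}
Every operator $\Phi$ has \emph{finite use}: $x\in\Phi(B)$ if and only if $x\in\Phi(D)$ for some finite $D\subseteq B$. Two consequences are used throughout. An operator is \emph{monotone}, that is, $B\subseteq B'$ implies $\Phi(B)\subseteq\Phi(B')$, and $\Phi(\bigcup_tB_t)=\bigcup_t\Phi(B_t)$ when $B_0\subseteq B_1\subseteq\cdots$. Conversely, a map $\Phi$ on subsets of $\omega$ with finite use is the operator given by $W_\Phi=\{\langle x,y\rangle:x\in\Phi(D_y)\}$, and $\Phi$ is given by some set c.e.\ in an oracle $B$ if and only if $W_\Phi$ is c.e.\ in $B$. This test shows that the composition $\Lambda\Psi$ of two operators is an operator: $x\in\Lambda\Psi(B)$ if and only if $x\in\Lambda(E)$ for some finite $E\subseteq\Psi(B)$, and a finite $E\subseteq\Psi(B)$ lies in $\Psi(D)$ for some finite $D\subseteq B$. The same test shows that compositions and finite unions of enumeration operators are enumeration operators, and so is $Y\mapsto\Lambda(Y\cup D)$ for an enumeration operator $\Lambda$ and a finite set $D$.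

\begin{lemma}\label{lem:recover}
A set $X$ has uniformly introenumerable e-degree if and only if some pair of enumeration operators recovers $X$.
\end{lemma}

\begin{proof}
Let $Z\equiv_eX$ be uniformly introenumerable through $\Gamma$, with $Z=\Psi(X)$ and $X=\Theta(Z)$. Then $\Psi(X)=Z$ is infinite and $\Theta\Gamma(Y)=\Theta(Z)=X$ for every infinite $Y\subseteq Z$, so $(\Psi,\Theta\Gamma)$ recovers $X$. Conversely, let $(\Psi,\Lambda)$ recover $X$ and put $Z=\Psi(X)$. Then $\Lambda(Z)=X$, so $Z\equiv_eX$, and $\Psi\Lambda(Y)=\Psi(X)=Z$ for every infinite $Y\subseteq Z$.
\end{proof}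

There are countably many enumeration operators. By Lemma~\ref{lem:recover}, a set $X$ given by Theorem~\ref{thm:ops} for the set of all of them is an example. Thus Theorem~\ref{thm:ops} implies Theorem~\ref{thm:main} and the first assertion of Theorem~\ref{thm:more}(1).

\subsection*{Finitely many operators are as good as one}

\begin{lemma}\label{lem:finite}
Let $X,Z\subseteq\omega$ with $Z$ infinite, and let $\Lambda_1,\dots,\Lambda_k$ be enumeration operators such that each infinite $Y\subseteq Z$ satisfies $\Lambda_l(Y)=X$ for some $l$. Then there is an enumeration operator $\Lambda$ with $\Lambda(Y)=X$ for every infinite $Y\subseteq Z$.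
\end{lemma}

\begin{proof}
Call $l$ \emph{good} if $\Lambda_l(Z)\subseteq X$ and \emph{bad} otherwise. For each bad $l$, finite use gives a finite $E_l\subseteq Z$ with $\Lambda_l(E_l)\not\subseteq X$. Let $E$ be the union of these sets and put $\Lambda(Y)=\bigcup_{l\text{ good}}\Lambda_l(Y\cup E)$. Let $Y\subseteq Z$ be infinite. For good $l$ we have $\Lambda_l(Y\cup E)\subseteq\Lambda_l(Z)\subseteq X$. Some $l$ has $\Lambda_l(Y\cup E)=X$, and this $l$ is good, since a bad $l$ has $\Lambda_l(Y\cup E)\supseteq\Lambda_l(E_l)\not\subseteq X$. Hence $\Lambda(Y)=X$.
\end{proof}

This completes Theorem~\ref{thm:more}(1), given Theorem~\ref{thm:ops}: if $Z=\Psi(X)$ and $\Lambda_1,\dots,\Lambda_k$ were as described there, then $\Psi$ and the operator $\Lambda$ of Lemma~\ref{lem:finite} would recover $X$. With $Z=X$ the lemma says that the infinite subsets of an example need infinitely many different operators.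

\subsection*{$\Sigma^0_2$ sets}
We recall Post's theorem in the form needed: a set is $\Sigma^0_2$ if and only if it is c.e.\ in the halting set $K=\emptyset'$; a set is $\Delta^0_3$ if and only if it is computable from $\emptyset''$; and $\emptyset'$ and $\emptyset''$ decide, uniformly, $\Sigma^0_1$ and $\Sigma^0_2$ statements respectively.

\begin{proof}[Proof that every $\Sigma^0_2$ set has uniformly introenumerable e-degree]
Let $A$ be $\Sigma^0_2$, and fix an oracle machine $\varphi$ such that $a\in A$ if and only if $\varphi^K(a)$ halts. Let $h$ be a computable injection with range $K$ and let $K_s=\{h(0),\dots,h(s)\}$. Let $A_s$ be the set of $a<s$ such that $\varphi^{K_s}(a)$ halts within $s$ steps and queries only numbers below $h(s)$. The finite set $A_s$ is computable from $s$.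

Each $a\in A$ lies in $A_s$ for all large $s$. Indeed, let $\varphi^K(a)$ query only numbers below $u$. For large $s$ the sets $K_s$ and $K$ agree below $u$, the number $s$ exceeds $a$ and the running time, and $h(s)\ge u$ because $h$ is injective.

There are infinitely many $s$ with $A_s\subseteq A$. Indeed, given $s_0$, let $s\ge s_0$ minimize $h$ on $[s_0,\infty)$. Then $h(t)>h(s)$ for all $t>s$, so $K_s$ and $K$ agree below $h(s)$, and every computation counted in $A_s$ is also a computation with oracle $K$.

Let $\Psi(S)=\{s:A_s\subseteq S\}$ and $\Lambda(Y)=\bigcup_{s\in Y}A_s$; both are enumeration operators. The set $\Psi(A)$ is infinite by the second fact. For infinite $Y\subseteq\Psi(A)$ we have $\Lambda(Y)\subseteq A$ by the definition of $\Psi$ and $\Lambda(Y)\supseteq A$ by the first fact. So $(\Psi,\Lambda)$ recovers $A$, and Lemma~\ref{lem:recover} applies.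
\end{proof}

Since $\Delta^0_2$ sets are $\Sigma^0_2$, this proves the second sentence of Theorem~\ref{thm:more}(2).

\subsection*{Uniformity on a subset}

\begin{proposition}\label{prop:local}
If $X$ is introenumerable, there are an infinite $R\subseteq X$ and an enumeration operator $\Lambda$ with $\Lambda(Y)=X$ for every infinite $Y\subseteq R$.
\end{proposition}

\begin{proof}
Suppose not, and let $(\Phi_e)_{e\in\omega}$ list the enumeration operators. We define finite sets $E_e\subseteq X$ and infinite sets $R_e\subseteq X$, starting with $E_0=\emptyset$ and $R_0=X$. Given $E_e$ and $R_e$, the operator $Y\mapsto\Phi_e(E_e\cup Y)$ does not work for $R_e$, so there is an infinite $R_{e+1}\subseteq R_e$ with $\Phi_e(E_e\cup R_{e+1})\ne X$. If $\Phi_e(E_e\cup R_{e+1})\not\subseteq X$, choose a finite $D\subseteq R_{e+1}$ with $\Phi_e(E_e\cup D)\not\subseteq X$; otherwise let $D=\emptyset$. Let $E_{e+1}$ consist of $E_e\cup D$ and one element of $R_{e+1}\setminus E_e$. The set $E=\bigcup_eE_e$ is an infinite subset of $X$, and $E_{e+1}\subseteq E\subseteq E_e\cup R_{e+1}$ for each $e$. By monotonicity, $\Phi_e(E)\not\subseteq X$ in the first case and $\Phi_e(E)\subseteq\Phi_e(E_e\cup R_{e+1})\subsetneq X$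 in the second. So $E$ does not enumerate $X$, a contradiction.
\end{proof}

These three facts suggest that introenumerable degrees might always be uniform: if the set $R$ of Proposition~\ref{prop:local} could be taken $\le_eX$, Lemma~\ref{lem:recover} would give exactly that. So an example has infinite subsets on which one operator suffices, and it must be unable to enumerate any of them. The construction has to hide these subsets.

\section{Messages, colors, and the plan}\label{sec:plan}

How can an infinite subset $Y$ of $X$ learn about the rest of $X$? In the $\Sigma^0_2$ argument each number $s$ carries a finite message $A_s$, fixed in advance, and we keep the numbers whose messages are true. Since each message simply names elements, reading all messages is a uniform method. We keep the messages but make their content conditional, and we address each piece of content to one of infinitely many operators.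

A \emph{rule} is a quadruple of natural numbers, written $(i\colon u,v\to y)$, with $y<u<v$. It tells the operator with \emph{index} $i$ to output $y$ on seeing $u$ and $v$. The rule is \emph{$m$-bounded} if $i,u,v,y<m$. Fix a computable sequence $(M_b)_{b\in\omega}$ of finite sets of rules such that all rules in $M_b$ are $b$-bounded and every finite set of rules equals $M_b$ for infinitely many $b$. For instance, list the finite sets of rules computably as $E_0,E_1,\dots$, and for $b=\langle k,l\rangle$ let $M_b=E_k$ if all rules of $E_k$ are $b$-bounded and $M_b=\emptyset$ otherwise. We call $M_b$ the \emph{message} of $b$. For $i\in\omega$ define the enumeration operator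
\[
\Gamma_i(Y)=\{y:\text{there are }u,v,b\in Y\text{ with }(i\colon u,v\to y)\in M_b\}.
\]

Along with $X$ we build a coloring $c\colon X\to\omega$. An infinite $Y\subseteq X$ either contains infinitely many elements of one color $j$ or contains each color only finitely often. We provide one operator $\Gamma_i$ for each color $j$, whose rules are triggered by pairs of color $j$, and the operator $\Gamma_0$, whose rules are triggered by pairs of different colors. To assign these tasks, let $\kappa\colon\omega\to\omega\cup\{\infty\}$ be given by $\kappa(0)=\infty$ and $\kappa(1+\langle j,l\rangle)=j$; thus $\kappa$ is computable, $\kappa^{-1}(\infty)=\{0\}$, and each $\kappa^{-1}(j)$ is infinite. Given a coloring $c$ defined on $u$ and $v$, the pair $\{u,v\}$ \emph{matches} $i$ if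
\[
\kappa(i)=\infty\ \text{ and }\ c(u)\ne c(v),\qquad\text{or}\qquad c(u)=c(v)=\kappa(i).
\]
The infinite color classes will be subsets of the kind found in Proposition~\ref{prop:local}. Lemma~\ref{lem:finite} explains why finitely many colors would not do.

Now let $(\Psi,\Lambda)$ be a pair to be defeated; the reader may first take $\Psi$ to be the identity. At some stage a finite part $F$ of $X$ has been built, and only finitely many colors have an operator. If some possible future makes $\Psi(X)$ finite, or makes $\Lambda\Psi$ output a number already rejected from $X$, we pass to it and win. Otherwise $\Lambda\Psi$ never errs on any possible future of $F$. We then put a new number $x$ into $X$, choose a color $n$ that has no operator yet, and grow, during the rest of the construction, a set $G\subseteq X$ of color $n$ above $x$, with two properties: $\Psi(F\cup G)$ is infinite, and each finite stage of $F\cup G$ is itself a possible future of $F$, one in which $x$ was rejected. Then $x\notin\Lambda\Psi(F\cup G)$, and the infinite set $Y=\Psi(F\cup G)\subseteq\Psi(X)$ has $\Lambda(Y)\ne X$.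

The difficulty is that $X$ is to be introenumerable, so the color $n$ must receive an operator $\Gamma_i$ later, and if $G$ is infinite then $\Gamma_i(G)$ will contain $x$. How can $F\cup G$ be a future without $x$? The way out is to leave open, at each stage, which indices will ever be used, and to demand nothing of an index that is not in use. This is the reason for having infinitely many indices for each color. In the true future the index $i$ is switched on; in the future represented by $F\cup G$ it never was, and its rules are noise.

\section{Conditions}\label{sec:cond}

We identify $m\in\omega$ with $\{0,\dots,m-1\}$. A finite stage of the construction has decided $X$ below some $m$, has colored the elements, has decided which indices below $m$ are in use, and has promised that certain rules will occur in the messages of all later elements. The promises are what lets an infinite $Y\subseteq X$ find every rule that it needs.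

\begin{definition}\label{def:cond}
A \emph{condition} is a tuple $p=(F,m,c,I,V)$ with $m\in\omega$, $F,I\subseteq m$, $0\in I$, $c\colon F\to\omega$, and $V$ a finite set of $m$-bounded rules, which is \emph{coherent}: if $(i\colon u,v\to y)\in V$, $i\in I$ and $u,v\in F$, then $y\in F$ and $\{u,v\}$ matches $i$.
\end{definition}

We write $F_p,m_p,c_p,I_p,V_p$ for the components. A number below $m_p$ is \emph{accepted} if it lies in $F_p$ and \emph{rejected} otherwise; an index below $m_p$ is \emph{active} if it lies in $I_p$ and \emph{dead} otherwise. The rules in $V_p$ are the \emph{promises} of $p$. Coherence asks nothing of a promise whose index is dead or whose pair contains a rejected number.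

\begin{definition}\label{def:order}
For conditions $p,q$ let $N(p,q)=\bigl(V_q\cup\bigcup_{b\in F_q\setminus F_p}M_b\bigr)\setminus V_p$, the set of \emph{new rules}. We say that $q$ \emph{extends} $p$, written $q\le p$, if:
\begin{enumerate}
\item[(E1)] $m_q\ge m_p$, $F_q\cap m_p=F_p$, $I_q\cap m_p=I_p$, $c_q\supseteq c_p$, and $V_q\supseteq V_p$;
\item[(E2)] $V_p\subseteq M_b$ for all $b\in F_q\setminus F_p$;
\item[(E3)] every $(i\colon u,v\to y)\in N(p,q)$ satisfies
\begin{enumerate}
\item[(a)] $i\in I_p$ or $i\ge m_p$,
\item[(b)] $\{u,v,y\}\cap m_p\subseteq F_p$,
\item[(c)] if $i\in I_p$ and $u,v\in F_q$, then $y\in F_q$.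
\end{enumerate}
\end{enumerate}
\end{definition}

Clause (E1) says that decisions are final, and (E2) that promises are kept. Clause (E3c) keeps the active operators from leaving $X$. Clauses (E3a) and (E3b) say that a new rule has no dead index and mentions no rejected number; they depend only on the rule and on $p$, and Example~\ref{ex:five} shows what they are for.

\begin{lemma}\label{lem:trans}
The relation $\le$ is reflexive and transitive.
\end{lemma}

\begin{proof}
We have $p\le p$ since $F_p\setminus F_p$ and $N(p,p)$ are empty. Let $r\le q\le p$. For (E1), $F_r\cap m_p=(F_r\cap m_q)\cap m_p=F_q\cap m_p=F_p$, the same computation applies to $I$, and the remaining parts are chains of inequalities and inclusions. For (E2), let $b\in F_r\setminus F_p$. If $b\in F_q$ then $V_p\subseteq M_b$ by $q\le p$, and otherwise $V_p\subseteq V_q\subseteq M_b$ by $r\le q$. For (E3), let $\alpha=(i\colon u,v\to y)\in N(p,r)$.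

Suppose first that $\alpha\in V_q$ or $\alpha\in M_b$ for some $b\in F_q\setminus F_p$. Then $\alpha\in N(p,q)$, which gives (a) and (b). Also $\alpha$ is $m_q$-bounded, since $V_q$ is and since $b<m_q$. So if $i\in I_p$ and $u,v\in F_r$, then $u,v\in F_r\cap m_q=F_q$, and $y\in F_q\subseteq F_r$ by (c) for $q\le p$.

Otherwise $\alpha\notin V_q$, and $\alpha\in V_r$ or $\alpha\in M_b$ with $b\in F_r\setminus F_q$; that is, $\alpha\in N(q,r)$. Then $i\in I_q$ or $i\ge m_q$. If $i<m_p$, only the first is possible and $i\in I_q\cap m_p=I_p$; this is (a). Next, $\{u,v,y\}\cap m_p\subseteq F_q\cap m_p=F_p$, which is (b). Finally (c) follows from (c) for $r\le q$, because $I_p\subseteq I_q$.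
\end{proof}

\begin{lemma}[Basic extensions]\label{lem:basic}
Let $p$ be a condition. Each of the following is a condition that extends $p$.
\begin{enumerate}
\item[(B1)] $(F_p\cup\{a\},\,a+1,\,c_p\cup\{(a,j)\},\,I_p,\,V_p)$, for $a\ge m_p$ with $M_a=V_p$ and any $j\in\omega$. There are arbitrarily large such $a$.
\item[(B2)] $(F_p,\,i+1,\,c_p,\,I_p\cup\{i\},\,V_p)$, for $i\ge m_p$.
\item[(B3)] $(F_p,\,m_p,\,c_p,\,I_p,\,V_p\cup\{(i\colon u,v\to y)\})$, for $i\in I_p$ and $y<u<v$ in $F_p$ such that $\{u,v\}$ matches $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
In each case (E1) can be read off the tuple. In (B1), the rules in $V_p$ are $m_p$-bounded and so do not mention $a$, which preserves coherence; (E2) holds since $M_a=V_p$; and there are no new rules. Large $a$ exist by the choice of $(M_b)$. In (B2), no rule in $V_p$ has index $i\ge m_p$, which preserves coherence; there are no new elements and no new rules. In (B3), the added rule is $m_p$-bounded and coherent by hypothesis, there are no new elements, and the only possible new rule has $i\in I_p$ and $u,v,y\in F_p$, so it satisfies (E3).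
\end{proof}

\section{Shadows}\label{sec:shadow}

This section turns the set $F\cup G$ of the plan into a condition. No operators $\Psi,\Lambda$ are involved. We begin with the smallest case in which the color $n$ receives its operator.

\begin{example}\label{ex:five}
Let $p=(\emptyset,1,\emptyset,\{0\},\emptyset)$: the number $0$ is rejected and only the index $0$ is active. Take $n=1$. Apply Lemma~\ref{lem:basic} as follows. Add $x<g_1<w$ with empty messages and colors $0,1,2$. Promise $\alpha=(0\colon g_1,w\to x)$; the colors of $g_1$ and $w$ differ. Activate an index $i>w$ with $\kappa(i)=1$. Add $g_2$ with message $\{\alpha\}$ and color $1$. Promise $\beta=(i\colon g_1,g_2\to x)$. Add $g_3$ with message $\{\alpha,\beta\}$ and color $1$. The result is a condition $q\le p$ with $I_q=\{0,i\}$, $V_q=\{\alpha,\beta\}$, $x<g_1<w<i<g_2<g_3$, and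
\[
\begin{array}{c|ccccc}
b\in F_q&x&g_1&w&g_2&g_3\\\hline
c_q(b)&0&1&2&1&1\\
M_b&\emptyset&\emptyset&\emptyset&\{\alpha\}&\{\alpha,\beta\}
\end{array}
\]
The elements of color $1$ now enumerate $x$, since $\Gamma_i(\{g_1,g_2,g_3\})=\{x\}$. Form $q^-$ from $q$ by rejecting $x$ and $w$ and declaring $i$ dead, while keeping $m_q$ and both promises. Then $q^-$ is coherent, since the pair of $\alpha$ contains the rejected number $w$ and the index of $\beta$ is dead. Also $q^-\le p$. Here (E1) holds, (E2) is empty since $V_p=\emptyset$, and the new rules $\alpha,\beta$ have indices $0\in I_p$ and $i\ge m_p$, do not mention $0$, and satisfy (E3c) because $w\notin F_{q^-}$ and $i\notin I_p$. So $\{g_1,g_2,g_3\}\subseteq F_q$ is a possible future of $p$ in which $x$ is rejected.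

To make this set grow, we will take an extension $s\le q^-$ and copy its new elements into $F_q$ with color $1$. Their messages come with them, and two kinds of rules would do harm. A new element might carry $(0\colon w,g_2\to0)$. In $s$ this rule is never triggered, so (E3c) allows it, but next to $w$ and $g_2$ it makes $\Gamma_0$ output the rejected number $0$. Clause (E3b) forbids it, since $w$ is rejected in $q^-$. Or a new element might carry $(i\colon h_1,h_2\to z)$ with $m_q\le z<h_1<h_2$, $h_1,h_2\in F_s$ and $z\notin F_s$. Again (E3c) allows it, as $i\notin I_{q^-}$, but after copying, the active operator $\Gamma_i$ outputs $z$, which is not accepted. Clause (E3a) forbids it, since $i$ is dead in $q^-$.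

Finally, not every later element of color $1$ may be kept in $q^-$. Let $b\ge m_q$ have message $\{\alpha,\beta,\gamma\}$ with $\gamma=(0\colon g_1,g_2\to x)$. Adding $b$ to $F_q$ with color $1$, and making no new promise, gives an extension of $q$: the only new rule $\gamma$ has an active index and mentions only accepted numbers. But an extension of $p$ that accepts $g_1,g_2,b$ must accept $x$ by (E3c), unless $\gamma\in V_p$, which is false. Such a $b$ has to be left out.
\end{example}

For the rest of the section fix a condition $p$, a number $x\ge m_p$ with $M_x=V_p$, and a color $n\in\omega$ with $n\notin\kappa[I_p]$; such $n$ exists since $I_p$ is finite. Let $p^+\le p$ be obtained from $p$ by adding $x$ with color $0$ through (B1), so $m_{p^+}=x+1$. For $q\le p^+$ define $G_q\subseteq F_q$ by recursion on $b$: put $b\in G_q$ if and only if $b\in F_q$, $b>x$, $c_q(b)=n$, and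
\begin{enumerate}
\item[$(*)$] for every $(i\colon u,v\to y)\in M_b$ with $i\in I_p$ and $u,v\in F_p\cup G_q$, we have $y\in F_p\cup G_q$.
\end{enumerate}
The recursion is legitimate because $u,v,y<b$, so $(*)$ refers only to $G_q\cap b$. It removes elements such as the last $b$ of Example~\ref{ex:five}. Decisions about $G$ are final:
\begin{equation}\label{eq:stable}
q'\le q\le p^+\quad\text{implies}\quad G_{q'}\cap m_q=G_q.
\end{equation}
This follows by induction on $b<m_q$, since $q$ and $q'$ agree on whether $b$ is accepted and on its color, and $G_{q'}\cap b=G_q\cap b$ by the induction hypothesis. The \emph{shadow} of $q$ is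
\[
q^-=\bigl(F_p\cup G_q,\ m_q,\ c_q{\upharpoonright}(F_p\cup G_q),\ I_p,\ V_q\bigr).
\]
All indices activated after $p$ are dead in the shadow. All promises of $q$ are kept, so that elements added to the shadow carry them.

\begin{lemma}[Shadow lemma]\label{lem:shadow}
If $q\le p^+$, then $q^-$ is a condition, $q^-\le p$, and $x$ is rejected in $q^-$.
\end{lemma}

\begin{proof}
We have $x<x+1\le m_q$. Also $x\notin F_p$ since $x\ge m_p$, and $x\notin G_q$ since the elements of $G_q$ exceed $x$. So $x$ is rejected in $q^-$.

\emph{Coherence.} Let $(i\colon u,v\to y)\in V_q$ with $i\in I_p$ and $u,v\in F_p\cup G_q$. Since $I_p\subseteq I_q$ and $F_p\cup G_q\subseteq F_q$, coherence of $q$ gives that $y\in F_q$ and that $\{u,v\}$ matches $i$. It remains to place $y$ in $F_p\cup G_q$. Suppose $u\in G_q$. Then $v>u>x\ge m_p$, so $v\notin F_p$ and $v\in G_q$. Thus $c_q(u)=c_q(v)=n$, and a pair of color $n$ matches $i$ only if $\kappa(i)=n$, contrary to $n\notin\kappa[I_p]$. Hence $u\in F_p$, so $y<u<m_p$ and $y\in F_q\cap m_p=F_p$.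

\emph{Extension.} By Lemma~\ref{lem:trans}, $q\le p$. For (E1), $(F_p\cup G_q)\cap m_p=F_p$ because $G_q$ lies above $x\ge m_p$, the index set is unchanged, and the rest is inherited from $q\le p$. For (E2), the new elements are those of $G_q\subseteq F_q\setminus F_p$, so their messages contain $V_p$. For (E3), $N(p,q^-)=(V_q\cup\bigcup_{b\in G_q}M_b)\setminus V_p\subseteq N(p,q)$, which gives (a) and (b). For (c), let $(i\colon u,v\to y)\in N(p,q^-)$ with $i\in I_p$ and $u,v\in F_p\cup G_q$. If the rule is in $V_q$, coherence of $q^-$ gives $y\in F_p\cup G_q$. If it is in $M_b$ with $b\in G_q$, then $(*)$ does.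
\end{proof}

The coherence step is the center of the proof, and it is the only place where the freshness of $n$ and the matching part of coherence are used. A promise to an old index is not triggered by two elements of $G_q$, because they have the fresh color; and if it is triggered with the help of an element $u$ of $F_p$, then the requirement $y<u$ in the definition of a rule limits its output to $F_p$. Without freshness the lemma fails: if in Example~\ref{ex:five} the index $i$ stayed active in $q^-$, then $\beta$ would violate coherence.

The next lemma says that whatever finite set the shadow can grow into, it can be made to grow into by extending $q$ itself. The new elements are recolored $n$, so the promises made along with them may no longer match and are discarded. The messages of the new elements cannot be discarded, and this is why (E3) asks no matching of rules that merely occur in messages.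

\begin{lemma}[Transfer lemma]\label{lem:transfer}
If $q\le p^+$ and $s\le q^-$, then there is $r\le q$ with $F_p\cup G_r=F_s$.
\end{lemma}

\begin{proof}
Let $H=F_s\setminus F_{q^-}$. By (E1) for $s\le q^-$, $H\subseteq[m_q,m_s)$ and $F_s=F_p\cup G_q\cup H$. Put
\[
r=\bigl(F_q\cup H,\ m_s,\ c_q\cup\{(b,n):b\in H\},\ I_q,\ V_q\bigr).
\]
The rules in $V_q$ are $m_q$-bounded and $F_r\cap m_q=F_q$, so $r$ inherits coherence from $q$ and is a condition.

\emph{We show $r\le q$.} Clause (E1) can be read off the tuple. For (E2), if $b\in H$ then $V_q=V_{q^-}\subseteq M_b$ by $s\le q^-$. For (E3), note that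
\[
N(q,r)=\Bigl(\bigcup_{b\in H}M_b\Bigr)\setminus V_q\subseteq N(q^-,s),
\]
and let $(i\colon u,v\to y)\in N(q,r)$. By (a) for $s\le q^-$, we have $i\in I_p$ or $i\ge m_q$; this gives (a), since $I_p\subseteq I_q$. By (b) for $s\le q^-$, we have $\{u,v,y\}\cap m_q\subseteq F_{q^-}\subseteq F_q$; this gives (b). For (c), let $i\in I_q$ and $u,v\in F_r$. Then $i<m_q$, so $i\in I_p=I_{q^-}$ by what (a) gave. Each of $u,v$ is either below $m_q$, hence in $F_{q^-}$ by what (b) gave, or at least $m_q$, hence in $H$. So $u,v\in F_s$, and (c) for $s\le q^-$ gives $y\in F_s=F_{q^-}\cup H\subseteq F_r$.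

\emph{We show $G_r=G_q\cup H$.} By \eqref{eq:stable}, $G_r\cap m_q=G_q$, and $F_r\setminus m_q=H$, so $G_q\subseteq G_r\subseteq G_q\cup H$. We prove $b\in G_r$ for $b\in H$ by induction on $b$. We have $b\ge m_q>x$ and $c_r(b)=n$. For $(*)$, let $(i\colon u,v\to y)\in M_b$ with $i\in I_p$ and $u,v\in F_p\cup G_r\subseteq F_s$. If the rule is in $V_q$, then $u,v\in F_s\cap m_q=F_{q^-}$, and coherence of $q^-$ gives $y\in F_p\cup G_q\subseteq F_p\cup G_r$. Otherwise the rule is in $N(q^-,s)$, and (c) for $s\le q^-$ gives $y\in F_s=F_p\cup G_q\cup H$. If $y\in H$, then $y\in G_r$ by the induction hypothesis, since $y<b$. In all cases $y\in F_p\cup G_r$.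

Therefore $F_p\cup G_r=F_p\cup G_q\cup H=F_s$.
\end{proof}

\section{The construction}\label{sec:constr}

We prove Theorem~\ref{thm:ops}. Enlarging $\mathcal O$ only strengthens the statement, so assume $\mathcal O\ne\emptyset$ and let $(\Psi_e,\Lambda_e)_{e\in\omega}$ list all pairs from $\mathcal O$. We build conditions $p_0\ge p_1\ge\cdots$, starting with $p_0=(\emptyset,1,\emptyset,\{0\},\emptyset)$. Arrange the tasks below in a sequence of order type $\omega$ in which $\mathsf{Decide}_e$ precedes every $\mathsf{Shadow}_{e,k}$. At stage $t$ we carry out the $t$-th task on the current condition $p=p_t$ and obtain $p_{t+1}$.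

\begin{description}
\item[$\mathsf{Launch}_j$ ($j\in\omega$).] Apply (B2) with an index $i\ge m_p$ such that $\kappa(i)=j$.
\item[$\mathsf{Promise}_\alpha$ ($\alpha=(i\colon u,v\to y)$ a rule).] Apply (B1) to get $p'\le p$ with $m_{p'}>i,u,v,y$. If $i\in I_{p'}$, $y,u,v\in F_{p'}$ and $\{u,v\}$ matches $i$, add $\alpha$ to the promises by (B3).
\item[$\mathsf{Grow}_k$ ($k\in\omega$).] Apply (B1) until $|F|\ge k$.
\item[$\mathsf{Decide}_e$ ($e\in\omega$).] Write $\Psi=\Psi_e$ and $\Lambda=\Lambda_e$, and take the first case that applies.
\begin{enumerate}
\item[(i)] There are $q\le p$ and $k$ with $|\Psi(F_r)|<k$ for all $r\le q$. Pass to such a $q$.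
\item[(ii)] There are $q\le p$ and a number $y$ rejected in $q$ with $y\in\Lambda\Psi(F_q)$. Pass to such a $q$.
\item[(iii)] Neither. Choose $x\ge m_p$ with $M_x=V_p$ and the least $n\notin\kappa[I_p]$, record $(p,x,n)$ as the \emph{data} of $e$, and pass to the condition $p^+$ of Section~\ref{sec:shadow}.
\end{enumerate}
\item[$\mathsf{Shadow}_{e,k}$ ($e,k\in\omega$).] If $\mathsf{Decide}_e$ ended in case (i) or (ii), do nothing. Otherwise let $(p,x,n)$ now denote the data of $e$ and $q\le p^+$ the current condition, and pass to some $r\le q$ with $|\Psi_e(F_p\cup G_r)|\ge k$.
\end{description}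

The last task can be carried out. By Lemma~\ref{lem:shadow}, $q^-\le p$. Since case (i) failed at $p$, there is $s\le q^-$ with $|\Psi_e(F_s)|\ge k$, and Lemma~\ref{lem:transfer} gives $r\le q$ with $F_p\cup G_r=F_s$.

Let $X=\bigcup_tF_{p_t}$, $c=\bigcup_tc_{p_t}$ and $I=\bigcup_tI_{p_t}$. By the tasks $\mathsf{Grow}_k$, the set $X$ is infinite and $m_{p_t}\to\infty$. By (E1), $X\cap m_{p_t}=F_{p_t}$ and $I\cap m_{p_t}=I_{p_t}$ for all $t$.

\subsection*{$X$ is introenumerable}
Call an index $i$ \emph{launched} if for some $t$ we have $i\in I_{p_t}$, $m_{p_t}=i+1$, and no rule in $V_{p_t}$ has index $i$. The index $0$ is launched, with $t=0$, and so is the index chosen in $\mathsf{Launch}_j$. Only launched indices are needed. Other indices may enter $I$ when we pass to an unspecified extension, together with messages that (E3c) did not control.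

\begin{lemma}\label{lem:sound}
If $i$ is launched, then $\Gamma_i(X)\subseteq X$.
\end{lemma}

\begin{proof}
Let $p=p_t$ witness that $i$ is launched, and let $\alpha=(i\colon u,v\to y)\in M_b$ with $u,v,b\in X$. Since $\alpha$ is $b$-bounded, $b\ge i+1=m_p$, so $b\notin F_p$. Choose $q=p_{t'}$ with $t'\ge t$ and $b\in F_q$. Then $u,v<b<m_q$, so $u,v\in X\cap m_q=F_q$. As $\alpha\notin V_p$, we have $\alpha\in N(p,q)$, and (E3c) gives $y\in F_q\subseteq X$.
\end{proof}

\begin{lemma}\label{lem:complete}
For every infinite $Y\subseteq X$ there is a launched $i$ with $\Gamma_i(Y)=X$.
\end{lemma}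

\begin{proof}
If some color $j$ occurs infinitely often on $Y$, let $i$ be the index chosen in $\mathsf{Launch}_j$. Otherwise each color occurs finitely often on $Y$, and we let $i=0$. By Lemma~\ref{lem:sound} and monotonicity, $\Gamma_i(Y)\subseteq X$. Let $y\in X$. There are $u<v$ in $Y$ above $y$ such that $\{u,v\}$ matches $i$: two elements of color $j$ in the first case, and in the second case two elements of different colors, which exist because the infinitely many elements of $Y$ above $y$ do not all have one color. Let $\alpha=(i\colon u,v\to y)$ and consider the task $\mathsf{Promise}_\alpha$, with intermediate condition $p'$ and result $p_t$. Since $i,u,v,y<m_{p'}$ and decisions are final, $i\in I\cap m_{p'}=I_{p'}$, $y,u,v\in X\cap m_{p'}=F_{p'}$, and $c_{p'}$ agrees with $c$ on $u,v$. So $\alpha\in V_{p_t}$. Take $b\in Y$ with $b\ge m_{p_t}$. Then $b\in F_{p_{t'}}\setminus F_{p_t}$ for some $t'>t$, and (E2) gives $\alpha\in V_{p_t}\subseteq M_b$. Hence $y\in\Gamma_i(Y)$.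
\end{proof}

\subsection*{No pair recovers $X$}
Suppose that $(\Psi,\Lambda)=(\Psi_e,\Lambda_e)$ recovers $X$. Then $\Psi(X)$ is infinite and, taking $Y=\Psi(X)$, we get $\Lambda\Psi(X)=X$. Consider how $\mathsf{Decide}_e$ ended.

In case (i), $|\Psi(F_{p_t})|<k$ for all large $t$. Since $\Psi(X)$ is the increasing union of these sets, $|\Psi(X)|<k$, a contradiction.

In case (ii), the number $y$ satisfies $y<m_q$ and $y\notin F_q=X\cap m_q$, so $y\notin X$, while $y\in\Lambda\Psi(F_q)\subseteq\Lambda\Psi(X)=X$, a contradiction.

In case (iii), let $(p,x,n)$ be the data of $e$ and let $p^+=p_{t_0}$. Then $x\in X$ and $p_t\le p^+$ for $t\ge t_0$. By \eqref{eq:stable} the sets $G_{p_t}$, $t\ge t_0$, increase; let $G\subseteq X$ be their union, and let $Y=\Psi(F_p\cup G)$. By monotonicity $Y\subseteq\Psi(X)$, and by the tasks $\mathsf{Shadow}_{e,k}$ we have $|Y|\ge k$ for every $k$. So $Y$ is infinite, and $x\in X=\Lambda(Y)=\Lambda\Psi(F_p\cup G)$. By finite use there is $t\ge t_0$ with $x\in\Lambda\Psi(F_p\cup G_q)$ for $q=p_t$. By Lemma~\ref{lem:shadow}, $q^-\le p$ and $x$ is rejected in $q^-$, while $x\in\Lambda\Psi(F_{q^-})$. So $q^-$ and $x$ show that case (ii) applied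 at $p$, a contradiction.

Thus $X$ is introenumerable and no pair from $\mathcal O$ recovers $X$. This proves Theorem~\ref{thm:ops}, and with it Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(1). \qed

\section{Complexity and number of examples}\label{sec:more}

\begin{proof}[Proof of the first sentence of Theorem~\ref{thm:more}(2)]
Let $\mathcal O$ be the set of all enumeration operators, listed through a standard listing of the c.e.\ sets, so that the statements $z\in\Psi_e(D)$ and $z\in\Lambda_e\Psi_e(D)$ are $\Sigma^0_1$ uniformly in $e$, $z$ and the finite set $D$. We show that $\emptyset''$ can run the construction of Section~\ref{sec:constr}, with the tasks in a computable order. Conditions are finite objects. Since $(M_b)$ and $\kappa$ are computable, it is decidable whether a tuple is a condition and whether $q\le p$, and $G_r$ is computable from $r$ and the data $(p,x,n)$.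

The tasks $\mathsf{Launch}_j$, $\mathsf{Promise}_\alpha$ and $\mathsf{Grow}_k$ need only computable searches. The statement $|\Psi_e(D)|\ge k$ is $\Sigma^0_1$, so ``$|\Psi_e(F_r)|<k$ for all $r\le q$'' is $\Pi^0_1$, and the question in case (i) of $\mathsf{Decide}_e$ is $\Sigma^0_2$. The oracle $\emptyset''$ answers it, and if the answer is yes, a witness $(q,k)$ is found by testing the $\Pi^0_1$ statement for one pair after another with $\emptyset'\le_T\emptyset''$. The question in case (ii) is $\Sigma^0_1$, and a witness is found by search. Case (iii) is computable. In $\mathsf{Shadow}_{e,k}$ a suitable $r$ exists, and being suitable is $\Sigma^0_1$, so a search finds one. Hence the sequence $(p_t)$ is computable from $\emptyset''$. To decide whether $a\in X$, find $t$ with $a<m_{p_t}$ and check whether $a\in F_{p_t}$.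
\end{proof}

For part (3) we attach to each element $a$ of $X$ the string $B{\upharpoonright}a$, as in the set $S_B$ of the introduction. Enumeration operators acting on the enriched set translate into operators on $X$ that are given by sets c.e.\ in $B$, and this is where the generality of Theorem~\ref{thm:ops} is used.

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
Let $\mathcal O$ be the countable set of operators given by sets c.e.\ in $B$; it contains all enumeration operators. Let $X$ be as in Theorem~\ref{thm:ops} for $\mathcal O$. For $S\subseteq\omega$ put $\widehat S=\{\langle a,B{\upharpoonright}a\rangle:a\in S\}$. We show that $\widehat X$ is an example above $B\oplus\overline B$. Consider the enumeration operators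
\begin{align*}
\pi(Y)&=\{a:(\exists\sigma)\ \langle a,\sigma\rangle\in Y\},\\
\tau(Y)&=\{2l:(\exists\langle a,\sigma\rangle\in Y)\ \sigma(l)=1\}\cup\{2l+1:(\exists\langle a,\sigma\rangle\in Y)\ \sigma(l)=0\},
\end{align*}
where $\sigma$ ranges over binary strings and $l$ over positions below the length of $\sigma$.

Let $Y\subseteq\widehat X$ be infinite. An element of $\widehat X$ is determined by its first coordinate, so $\pi(Y)$ is an infinite subset of $X$, and there is an enumeration operator $\Gamma$ with $\Gamma\pi(Y)=X$. The strings occurring in $Y$ are initial segments of $B$ of unbounded length, so $\tau(Y)=B\oplus\overline B$. Let $\Theta(T)$ be the set of $\langle a,\sigma\rangle$ such that $a\in\Gamma\pi(T)$, $\sigma$ has length $a$, and for each $l<a$ we have $2l\in\tau(T)$ if $\sigma(l)=1$ and $2l+1\in\tau(T)$ if $\sigma(l)=0$. This is an enumeration operator, and $\Theta(Y)=\widehat X$. So $\widehat X$ is introenumerable, and $\widehat X\ge_e\tau(\widehat X)=B\oplus\overline B$.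

Suppose that $\widehat X$ has uniformly introenumerable e-degree. By Lemma~\ref{lem:recover}, some pair $(\Psi,\Lambda)$ of enumeration operators recovers $\widehat X$. The map $\Psi'(S)=\Psi(\widehat S)$ has finite use, and the relation $z\in\Psi(\widehat{D_y})$ is c.e.\ in $B$, so $\Psi'\in\mathcal O$. Also $\pi\Lambda\in\mathcal O$. Now $\Psi'(X)=\Psi(\widehat X)$ is infinite, and $\pi\Lambda(Y)=\pi(\widehat X)=X$ for every infinite $Y\subseteq\Psi'(X)$. So $(\Psi',\pi\Lambda)$ recovers $X$, contrary to the choice of $X$. Hence $\widehat X$ is an example.

For the count, a set enumerates only countably many sets, and $B$ is determined by $B\oplus\overline B$, so each e-degree lies above $B\oplus\overline B$ for only countably many $B$. If there were $\lambda<2^{\aleph_0}$ e-degrees of examples, then at most $\lambda\cdot\aleph_0<2^{\aleph_0}$ sets $B$ would have an example above $B\oplus\overline B$, whereas all $2^{\aleph_0}$ sets $B$ do. Since there are at most $2^{\aleph_0}$ e-degrees in all, there are exactly $2^{\aleph_0}$ e-degrees of examples.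
\end{proof}

\begin{thebibliography}{1}
\bibitem{Li} Ang Li, \emph{Introenumerability, autoreducibility, and randomness}, arXiv:2402.08247 (2024).
\end{thebibliography}
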